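\title{Point sets of every size with no $k$-secant in a finite projective plane}

\begin{abstract}
A set of points of a projective plane of order $q$ is $k$-avoiding if no line meets it in exactly $k$ points. We prove that for $13\sqrt q<k<q+1-13\sqrt q$ there are $k$-avoiding sets of every size from $0$ to $q^2+q+1$, which confirms a conjecture posed by H\'eger and Nagy. The proof uses only incidence and parity, so it holds in every projective plane of order $q$. Sizes far from $kq$ are realized by subsets of cones. Sizes close to $kq$ are realized by the points that lie on an odd number of lines of a family made of two partial pencils and one or two further lines.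
\end{abstract}

\section{Introduction}

A \emph{projective plane of order $q\ge 2$} consists of points and lines such that two distinct points lie on exactly one line, two distinct lines meet in exactly one point, every line contains $q+1$ points, and every point lies on $q+1$ lines. It has $q^2+q+1$ points and as many lines. For a prime power $q$, the Desarguesian plane $\mathrm{PG}(2,q)$ has as points and lines the subspaces of dimension $1$ and $2$ of $\mathbb F_q^3$.

Let $\Pi$ be a projective plane of order $q$ and let $k\in\{0,1,\dots,q+1\}$. A set $S$ of points is \emph{$k$-avoiding} if no line $\ell$ satisfies $|S\cap\ell|=k$. The \emph{spectrum}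
\[
\mathrm{Sp}(k,\Pi)=\{\,|S| : S \text{ is a $k$-avoiding set of points of } \Pi\,\}
\]
records the sizes $m$ at which a $k$-point line section is not forced; $m\notin\mathrm{Sp}(k,\Pi)$ means that every set of $m$ points has a line meeting it in exactly $k$ points. Throughout, $[r,s]$ denotes the set of integers between $r$ and $s$, and we call the spectrum \emph{full} if it equals $[0,q^2+q+1]$. The following conjecture comes from the paper of H\'eger and Nagy~\cite{HN}.

\begin{quote}
There is an absolute constant $c>0$ such that for every prime power $q$ and every integer $k$ with $c\sqrt q<k<q+1-c\sqrt q$, the spectrum $\mathrm{Sp}(k,\mathrm{PG}(2,q))$ is full.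
\end{quote}

We prove this in every plane. In the three theorems below, $\Pi$ is an arbitrary projective plane of order $q$, Desarguesian or not.

\begin{theorem}\label{thm:main}
If $13\sqrt q<k<q+1-13\sqrt q$, then $\mathrm{Sp}(k,\Pi)=[0,q^2+q+1]$. In particular, the conjecture holds with $c=13$.
\end{theorem}

\begin{theorem}\label{thm:strong}
If $q\ge 625$ and $6\sqrt q+12\le k\le q+1-(6\sqrt q+12)$, then $\mathrm{Sp}(k,\Pi)=[0,q^2+q+1]$.
\end{theorem}

\begin{theorem}\label{thm:ends}
\begin{enumerate}
\item[(a)] If $3\le k\le q-2$, then $\mathrm{Sp}(k,\Pi)\supseteq[0,(k-1)q+1]\cup[(k+1)q,\,q^2+q+1]$.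
\item[(b)] If $k\in\{0,1,2,q-1,q,q+1\}$, then $\mathrm{Sp}(k,\Pi)\ne[0,q^2+q+1]$.
\end{enumerate}
\end{theorem}

Part (b) shows that some restriction on $k$ at both ends is necessary. We do not claim that the constants in Theorems~\ref{thm:main} and~\ref{thm:strong} are optimal.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
If some $k$ satisfies the hypothesis of Theorem~\ref{thm:main}, then $26\sqrt q<q+1$. For $\sqrt q\le 25$ we have $26\sqrt q-q=\sqrt q\,(26-\sqrt q)\ge\sqrt q\ge1$, which contradicts this. So $q>625$. Then $7\sqrt q>12$, that is, $13\sqrt q>6\sqrt q+12$, and Theorem~\ref{thm:strong} applies.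
\end{proof}

\subsection*{Where the difficulty lies}
Theorem~\ref{thm:ends}(a) leaves open the \emph{window}
\begin{equation}\label{eq:window}
(k-1)q+2\le m\le (k+1)q-1
\end{equation}
of $2q-2$ sizes around $kq$. A double count explains why these sizes are the delicate ones. Let $|S|=m$, $\theta=q^2+q+1$, $\rho=m/\theta$ and $i_\ell=|S\cap\ell|$. Every point is on $q+1$ lines and every pair of points on one line, so $\sum_\ell i_\ell=m(q+1)$ and $\sum_\ell i_\ell(i_\ell-1)=m(m-1)$. For a uniformly random line, $i_\ell$ therefore has mean $(q+1)\rho$ and, since $(q+1)^2=\theta+q$, variance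
\[
\frac{m(m+q)}{\theta}-\frac{m^2(\theta+q)}{\theta^2}=q\rho(1-\rho)\le\frac q4 .
\]
Both depend on $m$ alone. For $m$ in the window the mean lies strictly between $k-1$ and $k+1$, as one sees from $q(q+1)=\theta-1$. By Chebyshev's inequality, at least three quarters of the lines meet $S$ in a number of points within $\sqrt q$ of the mean. So outside the window one can hope to keep most lines on one side of $k$, but inside it the intersection numbers of every set cluster around $k$, and a $k$-avoiding set needs a hole in the middle of this cluster.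

Parity makes such a hole: if almost all lines meet $S$ in a number of points congruent to $k+1$ modulo $2$, only a few exceptional lines have to be checked. The work then lies in keeping enough freedom to reach every single size in the window. Section~\ref{sec:cones} proves Theorem~\ref{thm:ends}. Section~\ref{sec:parity} shows the parity idea on an example in a plane of order $9$. Section~\ref{sec:pencils} builds a four-parameter family of $k$-avoiding sets, and Section~\ref{sec:proof} chooses the parameters.

\section{Complements and cones}\label{sec:cones}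

A line meets $S$ in $k$ points exactly when it meets the complement of $S$ in $q+1-k$ points. Hence
\begin{equation}\label{eq:compl}
m\in\mathrm{Sp}(k,\Pi)\iff q^2+q+1-m\in\mathrm{Sp}(q+1-k,\Pi).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:ends}(b)]
A single point is missed by some line, so $1\notin\mathrm{Sp}(0,\Pi)$. Given two points, some line passes through exactly one of them and one line passes through both, so $2\notin\mathrm{Sp}(1,\Pi)$ and $2\notin\mathrm{Sp}(2,\Pi)$. The cases $k=q+1,q,q-1$ follow from~\eqref{eq:compl}.
\end{proof}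

A set contained in the union of $k-1$ lines meets every other line in at most $k-1$ points. If the $k-1$ lines are concurrent, the numbers of points chosen on them are independent, and it remains to distribute the points so that none of these lines receives exactly $k$.

\begin{lemma}\label{lem:cone}
If $3\le k\le q-1$ and $0\le m\le (k-1)q+1$, then $m\in\mathrm{Sp}(k,\Pi)$.
\end{lemma}

\begin{proof}
For $m=0$ take the empty set. Let $m\ge1$. Fix a point $P$ and lines $\ell_1,\dots,\ell_{k-1}$ through $P$, and let $S$ consist of $P$ and $j_i$ further points of $\ell_i$, where $0\le j_i\le q$ and $\sum_i j_i=m-1$. A line not through $P$ meets each $\ell_i$ once, so it has at most $k-1$ points of $S$. A line through $P$ other than the $\ell_i$ meets $S$ only in $P$, and $1\ne k$. The line $\ell_i$ has $j_i+1$ points of $S$. So it suffices to write $m-1$ as a sum of at most $k-1$ parts from $[1,q]\setminus\{k-1\}$; the remaining $j_i$ are $0\neq k-1$.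

Write $m-1=\alpha q+\beta$ with $0\le\beta<q$. Since $m-1\le(k-1)q$, we have $\alpha\le k-1$, and $\alpha\le k-2$ if $\beta>0$. The part $q$ is allowed because $k\le q-1$.
\begin{itemize}
\item If $\beta\ne k-1$, take $\alpha$ parts $q$ and, if $\beta>0$, one part $\beta$.
\item If $\beta=k-1$ and $\alpha\le k-3$, take $\alpha$ parts $q$ and the parts $k-2$ and $1$. Both are allowed because $k\ge3$.
\item If $\beta=k-1$ and $\alpha=k-2$, take $k-3$ parts $q$ and the parts $q-1$ and $k$. Their sum is $(k-2)q+k-1$, and both new parts are allowed because $k\le q-1$. \qedhere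
\end{itemize}
\end{proof}

The lemma fails for $k=2$, where $m=2$ is in the stated range but not in the spectrum.

\begin{proof}[Proof of Theorem~\ref{thm:ends}(a)]
The first interval is Lemma~\ref{lem:cone}. For the second, apply the lemma to $k'=q+1-k\in[3,q-2]$ and $m'=q^2+q+1-m$, and use~\eqref{eq:compl}. The condition $m'\le(k'-1)q+1=q^2-kq+1$ is equivalent to $m\ge(k+1)q$.
\end{proof}

\section{Parity}\label{sec:parity}

For a set $\mathcal L$ of lines and a point $z$, let $\mu(z)$ be the number of lines of $\mathcal L$ through $z$, and let $\mathrm{Odd}(\mathcal L)=\{z:\mu(z)\text{ is odd}\}$. This is the symmetric difference of the lines of $\mathcal L$, viewed as point sets.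

\begin{lemma}\label{lem:parity}
If $\ell\notin\mathcal L$, then $|\ell\cap\mathrm{Odd}(\mathcal L)|\equiv|\mathcal L|\pmod 2$.
\end{lemma}

\begin{proof}
Each line of $\mathcal L$ meets $\ell$ in one point, so $\sum_{z\in\ell}\mu(z)=|\mathcal L|$. Modulo $2$, the sum counts the points of $\ell$ with $\mu(z)$ odd.
\end{proof}

So if $|\mathcal L|\equiv k+1\pmod2$, only the lines of $\mathcal L$ can meet $\mathrm{Odd}(\mathcal L)$ in $k$ points.

\begin{example}\label{ex:quad}
Let $q=9$ and $k=5$. The plane has $91$ points, the window~\eqref{eq:window} is $[38,53]$, and a set of $45$ points meets a line in $450/91\approx4.95$ points on average. Take four points $P,Q,x_1,x_2$, no three collinear, and let $\mathcal L$ be the six lines joining them, the sides of this quadrangle. Each vertex has $\mu=3$. Two sides without a common vertex meet in a diagonal point, which has $\mu=2$. Each side carries two vertices, one diagonal point and $7$ points with $\mu=1$. Thus $\mathrm{Odd}(\mathcal L)$ has $4+6\cdot7=46$ points. It meets each side in $9$ points and, by Lemma~\ref{lem:parity}, every other line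 in an even number of points. So $46\in\mathrm{Sp}(5,\Pi)$.

Deleting $P$ destroys the parity of the lines through $P$, but these lines are far from the critical value. A line through $P$ that is not a side meets the three sides not through $P$ in three distinct points with $\mu=1$, so it has $4$ points of $\mathrm{Odd}(\mathcal L)$, and $3$ after the deletion. The same holds for $Q$. After deleting $P$, or both $P$ and $Q$, every side still has at least $7$ points. So $45$ and $44$ are in $\mathrm{Sp}(5,\Pi)$ as well.
\end{example}

The example contains the whole mechanism. Lines that avoid $P$ and $Q$ are, with one exception, handled by parity. Lines through $P$ or $Q$ are handled by size: they are long if they belong to $\mathcal L$ and short if not. For this reason $P$ and $Q$ can be kept or deleted at will.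

\section{Two pencils and a transversal}\label{sec:pencils}

To reach a size near $kq$ we need many lines, arranged so that the size can be computed in any plane. Take $a$ lines through a point $P$ and $b$ lines through a point $Q$, none equal to $PQ$. Apart from $P$ and $Q$, their symmetric difference has $(a+b)q-2ab$ points. With $a=u+v$ and $b=u-v$ this is $2u(q-u)+2v^2$. The parameter $u$ moves the size in steps of order up to $q$, and $v$ in steps $4v+2$, while $P$ and $Q$ only give steps of $1$ over three consecutive values. A finer parameter is missing. We obtain it by adding a line $t$ through neither $P$ nor $Q$: the effect of $t$ on the size depends on how many of the $ab$ crossing points lie on $t$, and this number can be prescribed. Finally, the line $PQ$ is added or not so that the number of lines has the right parity.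

\subsection*{The construction}
Let $P\ne Q$ be points, $t$ a line through neither, and $R=t\cap PQ$. Let $X,Y\subseteq t\setminus\{R\}$ with $|X|=a$, $|Y|=b$, and let $d=|X\triangle Y|$ be the size of their symmetric difference. Let $\varepsilon\in\{0,1\}$ and
\[
\mathcal L=\{Px:x\in X\}\cup\{Qy:y\in Y\}\cup\{t\}\cup\{PQ\text{ if }\varepsilon=1\},
\]
a set of $a+b+1+\varepsilon$ distinct lines. For a subset $\Delta\subseteq\{P,Q\}$ of size $\delta\in\{0,1,2\}$, put
\[
S=\bigl(\mathrm{Odd}(\mathcal L)\setminus\{P,Q\}\bigr)\cup\Delta .
\]
Example~\ref{ex:quad} is the case $X=Y=\{x_1,x_2\}$, $t=x_1x_2$, $\varepsilon=1$.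

\begin{lemma}\label{lem:size}
$|S|=(a+b)q-2ab+(q+1-2d)+\varepsilon(q-3)+\delta$.
\end{lemma}

\begin{proof}
We count points other than $P$ and $Q$, adding the lines in three stages; adding a line switches the membership of each of its points. The lines $Px$ cover $aq$ such points once each, and the lines $Qy$ cover $bq$ such points once each. The $ab$ points $Px\cap Qy$ are distinct and are covered by both pencils, so $(a+b)q-2ab$ points lie on an odd number of these lines. A point $z$ of $t$ lies on $Px$ only if $z=x$ and on $Qy$ only if $z=y$, so exactly the $d$ points of $X\triangle Y$ on $t$ are present. Adding $t$ removes them and inserts the other $q+1-d$ points of $t$, a change of $q+1-2d$. Of the $q-1$ points of $PQ\setminus\{P,Q\}$, none is on a line $Px$ or $Qy$, so only $R$ is now present. If $\varepsilon=1$, adding $PQ$ removes $R$ and inserts $q-2$ points, a change of $q-3$.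
\end{proof}

\begin{lemma}\label{lem:avoid}
Suppose that $a\ge b$, $a\ge1$, and
\begin{enumerate}
\item[(A)] $a+b+\varepsilon\equiv k\pmod 2$,
\item[(B)] $a+3\le k\le q-a-2$,
\item[(C)] $q+1-\varepsilon-d>k$.
\end{enumerate}
Then $S$ is $k$-avoiding.
\end{lemma}

\begin{proof}
Let $\ell$ be a line. There are four types.

\emph{$\ell\neq t$ and $P,Q\notin\ell$.} Every line of $\mathcal L$ other than $t$ contains $P$ or $Q$, so $\ell\notin\mathcal L$, and $\ell\cap S=\ell\cap\mathrm{Odd}(\mathcal L)$. By Lemma~\ref{lem:parity} and (A), $|\ell\cap S|\equiv a+b+1+\varepsilon\equiv k+1\pmod2$.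

\emph{$\ell$ contains exactly one of $P,Q$.} Suppose that $P\in\ell$, and let $z=\ell\cap t\ne R$. Consider the $q$ points of $\ell\setminus\{P\}$. The other lines through $P$, including $PQ$, miss them. The lines $Qy$ meet them in $b$ distinct points, and $t$ meets them in $z$, which is one of these $b$ points exactly if $z\in Y$. So the number of these points on an odd number of lines of $\mathcal L\setminus\{\ell\}$ is $b-1$ or $b+1$. If $z\notin X$, then $\ell\notin\mathcal L$, and, counting $P$, we get $|\ell\cap S|\le b+2$. If $z\in X$, then $\ell\in\mathcal L$ switches all $q$ points, and $|\ell\cap S|\ge q-b-1$. If instead $Q\in\ell$, exchanging the roles of $(P,X,a)$ and $(Q,Y,b)$ gives $|\ell\cap S|\le a+2$ or $|\ell\cap S|\ge q-a-1$. Since $b\le a$, condition (B) gives $b+2\le a+2<k<q-a-1\le q-b-1$, so $|\ell\cap S|\neq k$.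

\emph{$\ell=t$.} Points of $X\triangle Y$ have $\mu=2$, points of $X\cap Y$ have $\mu=3$, the point $R$ has $\mu=1+\varepsilon$, and all other points have $\mu=1$. So $|t\cap S|=q+1-\varepsilon-d>k$ by (C).

\emph{$\ell=PQ$.} From (B) and $a\ge1$ we get $4\le k\le q-3$. If $\varepsilon=0$, then $\ell\cap S\subseteq\{P,Q,R\}$ has at most $3<k$ points. If $\varepsilon=1$, then $\ell\cap S\supseteq\ell\setminus\{P,Q,R\}$ has at least $q-2>k$ points.
\end{proof}

From now on $a+b$ is even, so (A) holds for the unique $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv k\pmod2$. With this $\varepsilon$, define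
\[
f(u)=(2u+1+\varepsilon)q-2u^2-3\varepsilon .
\]

\begin{proposition}\label{prop:family}
Let $u\ge1$, $v\ge0$, $g\ge0$ be integers and $\eta\in\{-1,0,1\}$. Suppose that
\begin{enumerate}
\item[(i)] $v+g\le u$ and $2u\le q$,
\item[(ii)] $u+v+3\le k\le q-u-v-2$,
\item[(iii)] $q-2(v+g)>k$.
\end{enumerate}
Then $f(u)+2(v-1)^2-4g+\eta\in\mathrm{Sp}(k,\Pi)$.
\end{proposition}

\begin{proof}
Put $a=u+v$, $b=u-v$ and $\delta=\eta+1$. By (i), $b-g\ge0$ and $a+g\le 2u\le q=|t\setminus\{R\}|$. So we can choose $X$ of size $a$ and let $Y$ consist of $b-g$ points of $X$ and $g$ points of $t\setminus\{R\}$ outside $X$. Then $d=(a-b+g)+g=2(v+g)$. Conditions (B) and (C) of Lemma~\ref{lem:avoid} follow from (ii) and (iii), so $S$ is $k$-avoiding. By Lemma~\ref{lem:size} and $ab=u^2-v^2$,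
\begin{align*}
|S|&=2uq-2u^2+2v^2+q+1-4v-4g+\varepsilon(q-3)+\delta\\
&=f(u)+(2v^2-4v+2)-4g+(\delta-1).\qedhere
\end{align*}
\end{proof}

The size is now a main term $f(u)$ plus a correction $2(v-1)^2-4g+\eta$. All three conditions ask that $v$ and $g$ be small, so we need to know how cheaply a given correction $n$ can be produced. The term $2(v-1)^2$ overshoots $n$, the term $4g$ comes back in steps of $4$, and the residue modulo $4$ must be matched by $\eta$ and by $2(v-1)^2$, which is $0$ or $2$ modulo $4$ according to the parity of $v-1$.

\begin{lemma}\label{lem:arith}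
Every integer $n\ge1$ can be written as $n=2(v-1)^2-4g+\eta$ with integers $v\ge1$, $g\ge0$, $\eta\in\{-1,0,1\}$ such that
\[
v<3+\sqrt{(n+1)/2}\qquad\text{and}\qquad v+g<4+3\sqrt{(n+1)/2}.
\]
\end{lemma}

\begin{proof}
Let $\eta=0,1,0,-1$ for $n\equiv0,1,2,3\pmod4$, respectively. Then $n'=n-\eta$ is even and $0\le n'\le n+1$. Let $w\ge0$ be the least integer with $w\equiv n'/2\pmod 2$ and $2w^2\ge n'$. Since $w^2\equiv w\pmod 2$, we have $2w^2\equiv n'\pmod4$. Put $v=w+1$ and $g=(2w^2-n')/4\ge0$. If $w=0$, then $n'=0$; if $w=1$, then $n'\equiv2\pmod4$ and $n'\le2$, so $n'=2$. In both cases $g=0$ and $v\le2$. If $w\ge2$, minimality gives $2(w-2)^2<n'$. Hence $w<2+\sqrt{(n+1)/2}$, and $4g<2w^2-2(w-2)^2=8w-8$, so $g\le2w-3$ and $v+g\le3w-2<4+3\sqrt{(n+1)/2}$.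
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:proof}

The plan is to choose $u$ with $f(u)<m\le f(u+1)$ and to produce the correction $n=m-f(u)$ by Lemma~\ref{lem:arith}. The relevant quantity is $h=q-2u$. One has
\begin{equation}\label{eq:f}
f(u+1)-f(u)=2h-2,\qquad 2f(u)=q^2-h^2+2(1+\varepsilon)q-6\varepsilon,
\end{equation}
the second because $q^2-h^2=4u(q-u)$. So $n<2h$, and $v$ and $g$ are of order $\sqrt h$. On the other hand, $m\approx kq$ gives $k\approx2u(q-u)/q$, and this number exceeds $u$ by $uh/q$ and falls short of $q-u$ by $(q-u)h/q$. Condition (ii) thus leaves room of about $uh/q$ for $v$, to be compared with the cost $\sqrt h$. The room is small at both ends of the range of $u$. When $u$ is small, the lower bound on $k$ saves the argument. When $h$ is small, the term $2q$ in~\eqref{eq:f}, contributed by the line $t$, does: the size passes half the plane while $h$ is still about $\sqrt q$, and beyond that point we take complements.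

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $q\ge625$, $6\sqrt q+12\le k\le q+1-(6\sqrt q+12)$ and $0\le m\le q^2+q+1$.

\emph{Reduction.} The hypothesis on $k$ is invariant under $k\mapsto q+1-k$, so by~\eqref{eq:compl} we may assume $2m\le q^2+q$. By Theorem~\ref{thm:ends}(a) we may assume that $m$ lies in the window~\eqref{eq:window}. Then $2(k-1)q<2m\le q(q+1)$, so $2k<q+3$, that is,
\begin{equation}\label{eq:khalf}
k\le\frac{q+2}2 .
\end{equation}

\emph{Choice of the parameters.} Let $u_1=\lfloor q/2\rfloor$. Since $q-2u_1\in\{0,1\}$, formula~\eqref{eq:f} gives $2f(u_1)\ge q^2+2q-1\ge2m$. Also $f(0)\le2q<m$. Let $u$ be the largest integer in $[0,u_1]$ with $f(u)<m$. Then $u<u_1$ and $f(u)<m\le f(u+1)$. Put $h=q-2u$, so $0<h\le q$, and $n=m-f(u)$, so $1\le n\le2h-2$. Take $v,g,\eta$ from Lemma~\ref{lem:arith}. Since $(n+1)/2<h$,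
\begin{equation}\label{eq:vg}
v<3+\sqrt h,\qquad v+g<4+3\sqrt h\le4+3\sqrt q .
\end{equation}

\emph{Four estimates.}
\begin{enumerate}
\item[(E1)] $h>\sqrt q$. From~\eqref{eq:f} and $2f(u)<2m\le q^2+q$ we get $h^2>(1+2\varepsilon)q-6\varepsilon\ge q$.
\item[(E2)] $u\ge3\sqrt q+4$. We have $(k-1)q<m\le f(u+1)<(2u+4)q$. So $2u>k-5$, and $2u\ge k-4\ge6\sqrt q+8$.
\item[(E3)] $k>u+uh/q$. From $f(u)+1\le m\le(k+1)q-1$ we get
\[
kq\ge f(u)+2-q=2u(q-u)+\varepsilon(q-3)+2>2u(q-u)=uq+uh .
\]
\item[(E4)] $uh/q\ge6+\sqrt h$. We use $u=(q-h)/2$ and distinguish three ranges of $h$.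
\begin{itemize}
\item If $h\ge q/2$, then by (E2) and $\sqrt q\ge8$,
\[
uh/q\ge u/2\ge\tfrac32\sqrt q+2\ge6+\sqrt q\ge6+\sqrt h .
\]
\item If $q/10\le h<q/2$, then $u>q/4$, so $uh/q>h/4$. Here $h\ge62.5$, so $\sqrt h>7.9$ and $h/4-\sqrt h-6=\frac14\bigl((\sqrt h-2)^2-28\bigr)>\frac14(5.9^2-28)>0$.
\item If $h<q/10$, then $u>0.45q$, so $uh/q>0.45h$. By (E1), $h>25$, so $0.45h-\sqrt h=\sqrt h\,(0.45\sqrt h-1)>5\cdot1.25>6$.
\end{itemize}
\end{enumerate}

\emph{The conditions of Proposition~\ref{prop:family}.} For (i), \eqref{eq:vg} and (E2) give $v+g<4+3\sqrt q\le u$, and $2u=q-h<q$. For the lower bound in (ii), (E3), (E4) and~\eqref{eq:vg} give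
\[
k>u+6+\sqrt h>u+v+3 .
\]
For the upper bound in (ii), note that $h/2\ge uh/q\ge6+\sqrt h$ by $u<q/2$ and (E4). With \eqref{eq:vg} and~\eqref{eq:khalf},
\[
q-u-v-2=\frac{q+h}2-v-2>\frac{q+2}2+\Bigl(\frac h2-6-\sqrt h\Bigr)\ge\frac{q+2}2\ge k .
\]
For (iii), \eqref{eq:vg} gives $q-2(v+g)>q-8-6\sqrt q$. This is at least $(q+2)/2\ge k$, because $q/2-6\sqrt q-9=\frac12\bigl((\sqrt q-6)^2-54\bigr)>0$ for $\sqrt q\ge25$.

By Proposition~\ref{prop:family}, $m=f(u)+n=f(u)+2(v-1)^2-4g+\eta$ belongs to $\mathrm{Sp}(k,\Pi)$.
\end{proof}

\begin{remark}
Inside the window, the lower bound on $k$ enters only through (E2), which is needed for (i) and for the first case of (E4); the upper bound on $k$ becomes the lower bound after complementation. The order $\sqrt q$ is built into this argument. Condition (i) forces $v\le u$, so the correction is at most $2u^2+1$, whereas the proof asks for corrections up to $f(u+1)-f(u)=2q-4u-2$. The inequality $2u^2+1\ge2q-4u-2$ reads $2(u+1)^2\ge2q-1$, so $u$ must be at least about $\sqrt q$; and $2u-2u^2/q<k\le 2u+4$ by the proofs of (E2) and (E3), so $k$ is about $2u$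 when $u$ is of this order. This is a limitation of the argument, not a statement about the spectrum for smaller $k$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{HN} Tam\'as H\'eger and Zolt\'an L\'or\'ant Nagy, \emph{Avoiding secants of given size in finite projective planes}, arXiv:2409.14213 (2024).
\end{thebibliography}
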